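# Poissonian pair correlation in dimension $d\ge 2$ determines the norm up to a factor

## 1. Proportional norms, dimension one, and what changes for $d\ge2$

For a norm $|\cdot|$ on $\mathbb R^d$, the induced distance on the torus $\mathbb R^d/\mathbb Z^d$ is
$$\|y\|=\min_{k\in\mathbb Z^d}|y+k| .$$
For instance, with $d=2$ and $y=(0.9,\,0.5)$, the translate $y+(-1,0)=(-0.1,\,0.5)$ is a shortest one for the Euclidean norm and for the sup-norm, so $\|y\|=\sqrt{0.26}$ for the first and $\|y\|=0.5$ for the second.

**Definition (pair correlation function).** For a sequence $(y_n)$ in $[0,1)^d$, $s>0$ and $N\ge1$, put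
$$R_2^{|\cdot|}(s,(y_n),N)=\frac1N\#\Big\{1\le n\ne m\le N:\ \|y_n-y_m\|\le \frac{s}{N^{1/d}}\Big\}.$$
Pairs are ordered. When the norm is written $|\cdot|_c$ we write $R_2^c$, and call the norm "$c$".

**Definition (PPC).** The sequence $(y_n)$ has Poissonian pair correlation (PPC) with respect to $|\cdot|$ if for every $s>0$
$$\lim_{N\to\infty}R_2^{|\cdot|}(s,(y_n),N)=\mathrm{vol}\{x\in\mathbb R^d:|x|\le s\}.$$

The scale $N^{-1/d}$ is the side of a cube of volume $1/N$, so at this scale a point sees boundedly many others on average. For the sup-norm the limit is $(2s)^d$ (this is called $\infty$-PPC); for the Euclidean $2$-norm it is the volume of the Euclidean ball of radius $s$. In the literature, pair correlation in higher dimension has been studied with respect to both. The question, from Tanmoy Bera, Mithun Kumar Das, Anirban Mukhopadhyay, "Poissonian pair correlation for higher dimensional real sequences", arXiv:2310.09541 (2023), is whether the choice matters: is there, for some $d\ge2$, a sequence that has PPC for one norm and not for another?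

One case is immediate.

**Proposition 1.** If $|\cdot|_b=\lambda|\cdot|_a$ with $\lambda>0$, then a sequence has PPC with respect to $a$ if and only if it has PPC with respect to $b$.

*Proof.* We have $\|y\|_b=\lambda\|y\|_a$, so $R_2^b(s,\cdot,N)=R_2^a(s/\lambda,\cdot,N)$. Also $\mathrm{vol}\{|x|_b\le s\}=\mathrm{vol}\{|x|_a\le s/\lambda\}$. So the condition for $b$ at $s$ is the condition for $a$ at $s/\lambda$, and $s/\lambda$ runs over all positive numbers as $s$ does. $\square$

On $\mathbb R^1$ every norm is a multiple of the absolute value, so in dimension one there is nothing to decide. For $d\ge2$ there are norms that are not proportional: the sup-norm and the $2$-norm agree at $e_1$ and differ at $e_1+e_2$. The condition for $a$ then counts differences $y_n-y_m$ in dilates of one shape and the condition for $b$ counts them in dilates of another shape. The one-parameter family of numbers known from the first does not obviously decide the second. The answer is that Proposition 1 is the only coincidence.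

**Theorem 2.** Let $d\ge2$ and let $|\cdot|_a$ be any norm on $\mathbb R^d$. There is one sequence in $[0,1)^d$ that has PPC with respect to $|\cdot|_a$ and does not have PPC with respect to any norm $|\cdot|_b$ that is not a positive multiple of $|\cdot|_a$.

**Corollary 3.** For norms $|\cdot|_a,|\cdot|_b$ on $\mathbb R^d$: every sequence with PPC with respect to $|\cdot|_a$ has PPC with respect to $|\cdot|_b$ if and only if $|\cdot|_b=\lambda|\cdot|_a$ for some $\lambda>0$.

*Proof of Corollary 3 from Theorem 2.* Proposition 1 gives one direction. If the norms are not proportional, then $d\ge2$ and the sequence of Theorem 2 has PPC for $a$ and not for $b$. $\square$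

In particular, for every $d\ge2$, taking $a=\infty$ gives a sequence with $\infty$-PPC and without $2$-norm PPC, and taking $a=2$ gives the reverse.

**Notation.** For a norm $c$ let
$$B_c=\{|x|_c\le1\},\qquad v_c=\mathrm{vol}(B_c),\qquad \omega_c=\min_{0\ne k\in\mathbb Z^d}|k|_c>0 .$$
If $r<\omega_c/2$, two points of $rB_c$ cannot differ by a nonzero $k\in\mathbb Z^d$, since that would give $|k|_c\le2r<\omega_c$. So $rB_c$ injects into the torus, and $\{y\in[0,1)^d:\|y-x\|_c\le r\}$ has measure $v_cr^d$ for every $x$.

## 2. A grid and independent points do not separate norms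

Start with a grid. The grids $2^{-k}\mathbb Z^d\cap[0,1)^d$ are nested, so we can enumerate them one after the other into a sequence whose first $N=2^{dk}$ terms form the $k$-th grid. The difference of two distinct terms is, modulo $\mathbb Z^d$, a nonzero vector of $2^{-k}\mathbb Z^d$, so its $c$-distance to $0$ is at least $2^{-k}\omega_c=\omega_cN^{-1/d}$. Hence $R_2^c(s,\cdot,2^{dk})=0$ for $s<\omega_c$, and PPC fails for every norm.

At the other end are independent uniform points. They have PPC, almost surely for all norms at once. We prove this in full because three tools from the proof return in Section 9. The first handles the uncountably many norms.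

**Lemma 4 (countably many norms suffice).** (i) There is a countable set $\mathcal N_0$ of norms such that for each norm $b$ and each $\delta>0$ some $c\in\mathcal N_0$ satisfies
$$(1+\delta)^{-1}|x|_c\le|x|_b\le(1+\delta)|x|_c\quad\text{for all }x. \tag{1}$$
(ii) Suppose (1) holds, and let $s>0$, $s_-\in[s(1+\delta)^{-2},s(1+\delta)^{-1}]$, $s_+\in[s(1+\delta),s(1+\delta)^2]$. Then for every sequence and every $N$
$$R_2^c(s_-,\cdot,N)\le R_2^b(s,\cdot,N)\le R_2^c(s_+,\cdot,N),\qquad (1+\delta)^{-3}sB_b\subset s_-B_c\subset s_+B_c\subset(1+\delta)^3sB_b .$$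

*Proof.* (i) Let $S$ be the Euclidean unit sphere. A norm is determined by its restriction to $S$, so norms form a subset of the separable metric space $C(S)$. A subset of a separable metric space is separable; let $\mathcal N_0$ be countable and dense among the norms. Let $\mu=\min_S|\cdot|_b>0$ and let $0<\epsilon<\mu$. If $c\in\mathcal N_0$ is within $\epsilon$ of $b$ uniformly on $S$, then on $S$ we have $|x|_c\le|x|_b+\epsilon\le(1+\epsilon/\mu)|x|_b$, and, since $|x|_c\ge\mu-\epsilon$, also $|x|_b\le|x|_c+\epsilon\le(1+\epsilon/(\mu-\epsilon))|x|_c$. For small $\epsilon$ this is (1) on $S$, hence everywhere by homogeneity.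

(ii) Taking minima over $\mathbb Z^d$-translates, (1) holds for the torus distances. If $\|y\|_c\le s_-N^{-1/d}$, then $\|y\|_b\le(1+\delta)s_-N^{-1/d}\le sN^{-1/d}$. If $\|y\|_b\le sN^{-1/d}$, then $\|y\|_c\le(1+\delta)sN^{-1/d}\le s_+N^{-1/d}$. For the sets: $|x|_b\le(1+\delta)^{-3}s$ gives $|x|_c\le(1+\delta)^{-2}s\le s_-$, and $|x|_c\le s_+$ gives $|x|_b\le(1+\delta)s_+\le(1+\delta)^3s$. $\square$

The second tool lets us check the limit on a sparse set of $N$.

**Lemma 5 (squares suffice).** If $R_2^c(s,(y_n),j^2)\to v_cs^d$ as $j\to\infty$ for every rational $s>0$, then $(y_n)$ has PPC with respect to $c$.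

*Proof.* Write $F_N(r)$ for the number of ordered pairs $n\ne m\le N$ with $\|y_n-y_m\|_c\le r$. It increases with $N$ and with $r$. Let $s>0$ and let $s_-<s<s_+$ be positive rationals. For $j^2\le N<(j+1)^2$ and $j$ large, $s_-j^{-2/d}\le sN^{-1/d}\le s_+(j+1)^{-2/d}$, because $N/j^2$ and $(j+1)^2/N$ lie between $1$ and $(j+1)^2/j^2\to1$. Hence
$$F_{j^2}\big(s_-j^{-2/d}\big)\le F_N\big(sN^{-1/d}\big)\le F_{(j+1)^2}\big(s_+(j+1)^{-2/d}\big).$$
Divide by $N$. The outer terms tend to $v_cs_-^d$ and $v_cs_+^d$, so all limit points of $R_2^c(s,(y_n),N)$ lie in $[v_cs_-^d,v_cs_+^d]$. Let $s_\pm\to s$. $\square$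

**Proposition 6.** If $X_1,X_2,\dots$ are independent and uniform in $[0,1)^d$, then almost surely $(X_n)$ has PPC with respect to every norm.

*Proof.* Fix a norm $c$ and $s>0$, let $N$ be so large that $r=sN^{-1/d}<\omega_c/2$, and put $p=v_cr^d=v_cs^d/N$. Let $F_N$ be the number of ordered pairs $n\neq m\le N$ with $\|X_n-X_m\|_c\le r$; it is $2\sum_{n<m}\mathbf 1\{\|X_n-X_m\|_c\le r\}$. Each indicator has mean $p$. Two indicators with disjoint index pairs are independent. Two indicators sharing one index $n$ are uncorrelated: given $X_n$, each equals $1$ with probability $p$, independently. So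
$$\mathbb EF_N=N(N-1)p,\qquad \operatorname{Var}F_N=4\cdot\tfrac{N(N-1)}2\,p(1-p)\le 2v_cs^dN .$$
By Chebyshev, $\mathbb P(|F_N-\mathbb EF_N|>\varepsilon N)\le 2v_cs^d/(\varepsilon^2N)$, which is summable along $N=j^2$. By Borel–Cantelli, almost surely $R_2^c(s,(X_n),j^2)\to v_cs^d$ for all $c\in\mathcal N_0$ and all rational $s>0$, these being countably many conditions (with $\varepsilon=1/i$, $i\ge1$). Lemma 5 gives PPC for all $c\in\mathcal N_0$. For an arbitrary norm $b$ and $s,\delta>0$, take $c$ from (1) and $s_\pm$ as in Lemma 4(ii): all limit points of $R_2^b(s,(X_n),N)$ lie in $[v_cs_-^d,v_cs_+^d]\subset[(1+\delta)^{-3d}v_bs^d,(1+\delta)^{3d}v_bs^d]$. Let $\delta\to0$. $\square$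

The third tool is the scheme itself: compute the mean, bound the variance by a constant times $N$, use Borel–Cantelli along sparse $N$. To separate norms we shall disturb an independent sequence so that the mean is unchanged for $a$ and changed for $b$, and so that the variance stays $O(N)$.

## 3. Functions with zero integral over every $a$-ball and not over $b$-balls

Suppose that, for some $N$, the expected number of ordered pairs, divided by $N$, whose difference scaled by $N^{1/d}$ lies in a set $E$ were $\int_E(1+h)$. The count for a norm $c$ would then be $v_cs^d+\int_{sB_c}h$. We therefore want $h$ with $\int_{sB_a}h=0$ for all $s$, but $\int_{sB_b}h\ne0$ for some $s$. A function that depends only on the direction of $w$ does this if its weighted average over $S$ vanishes for the weight $|\theta|_a^{-d}$ and not for $|\theta|_b^{-d}$.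

From now on the norm $a$ is fixed. For a norm $b$ and $w\ne0$ put
$$Y_b(w)=\Big(\frac{|w|_a}{|w|_b}\Big)^d-\frac{v_b}{v_a},\qquad J(b,c)=\int_{B_c}Y_b .$$
The function $Y_b$ is bounded, even, and homogeneous of degree $0$.

**Lemma 7.** (i) $\int_{tB_c}Y_b=t^dJ(b,c)$ for $t>0$. (ii) $J(b,a)=0$. (iii) If $b$ is not proportional to $a$, then $J(b,b)>0$. (iv) If $b$ is not proportional to $a$, there is $b'\in\mathcal N_0$ with $J(b',b)\ne0$.

*Proof.* Let $\sigma$ be surface measure on $S$. In polar coordinates, the ray in direction $\theta$ meets $tB_c$ in radii up to $t/|\theta|_c$, so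
$$\int_{tB_c}Y_b=\frac{t^d}{d}\int_SY_b(\theta)|\theta|_c^{-d}\,d\sigma,\qquad v_c=\frac1d\int_S|\theta|_c^{-d}\,d\sigma ,$$
which gives (i). For (ii),
$$J(b,a)=\frac1d\int_S\frac{|\theta|_a^d}{|\theta|_b^d}\,|\theta|_a^{-d}\,d\sigma-\frac{v_b}{v_a}v_a=v_b-v_b=0 .$$
For (iii), write $A=|\theta|_a^{-d}$ and $B=|\theta|_b^{-d}$ on $S$. Then $v_b/v_a=\int_SB/\int_SA$ and
$$d\,J(b,b)=\int_S\frac{B^2}{A}\,d\sigma-\frac{(\int_SB\,d\sigma)^2}{\int_SA\,d\sigma}\ge0$$
by Cauchy–Schwarz applied to $B=\frac{B}{\sqrt A}\cdot\sqrt A$. Equality holds only if $B/A$ is constant (all functions are continuous), that is, only if the norms are proportional. For (iv), let $b'\in\mathcal N_0$ tend to $b$ uniformly on $S$. Then $v_{b'}\to v_b$ and $Y_{b'}\to Y_b$ uniformly, so $J(b',b)\to J(b,b)>0$. $\square$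

Here is the square against the disc: $d=2$, $a=\infty$, $b=2$. In direction $\theta$ (now an angle), $Y_b=\max(\cos^2\theta,\sin^2\theta)-\frac\pi4$. For the square, $|\theta|_\infty^{-2}=1/\max(\cos^2\theta,\sin^2\theta)$ has integral $2v_\infty=8$ over the circle, so $J(b,a)=\frac12(2\pi-\frac\pi4\cdot8)=0$. For the disc,
$$J(b,b)=\frac12\Big(8\int_0^{\pi/4}\cos^2\theta\,d\theta-\frac{\pi^2}{2}\Big)=\frac{\pi+2}2-\frac{\pi^2}4>0,$$
which is about $0.103$. The function $Y_b$ is positive near the coordinate axes and negative near the diagonals; the square, which reaches far along the diagonals, balances the two, and the disc does not.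

Part (iv) is there because one sequence must defeat all $b$: only countably many functions $Y_{b'}$, $b'\in\mathcal N_0$, will be built in.

## 4. Planted partners only add pairs, and rearranged pairs lose uniformity

The first thing to try is to give points partners at controlled displacements. Let $N=2M$, let $X_1,\dots,X_M$ be independent and uniform, and let $X_{M+i}=X_i+N^{-1/d}W_i$ modulo $1$, where the $W_i$ are independent of everything and of each other, with a compactly supported density $f$. There are $N$ ordered planted pairs, and for large $N$ each is counted with probability $\int_{sB_c}f$. The remaining $N(N-1)-N$ ordered pairs consist of independent uniform points. So the expectation of $R_2^c$ tends to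
$$v_cs^d+\int_{sB_c}f .$$
To keep the value $v_as^d$ for every $s$ we would need $\int_{sB_a}f=0$ for all $s$; since $f\ge0$, this forces $f=0$, a contradiction. Planting adds pairs and never removes any. The perturbation must have both signs, so we must rearrange close pairs that are already there.

To find such pairs, cut the torus into about $N$ equal cubic cells. With $N$ independent points, a positive proportion of the cells contain exactly two points. Rescale such a cell to $[0,1)^d$: the two points have joint density $1$ on $[0,1)^{2d}$, and we may replace it by a density $1+\eta(x,y)$, where $\eta$ has both signs. We want the difference $y-x$ to be affected by a truncated multiple of $Y_b$, say $H=\varepsilon Y_b\mathbf 1_{\rho B_a}$. Taking $\eta(x,y)=H(y-x)$ is spoiled at the faces of the cell, where part of the range of $y$ is cut off, so a sensible person inserts a cutoff $\chi\ge0$ supported near the center with $\int\chi=1$ and tries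
$$\eta(x,y)=\chi(x)H(y-x).$$
The differences are right: $\iint\chi(x)H(y-x)\mathbf 1\{|y-x|_c\le t\}\,dx\,dy=\int_{tB_c}H$. The first point is still uniform, since $\int H=0$. But the second point now has density $1+(\chi*H)(y)$. If $H\ne0$, then $\chi*H\ne0$, because the Fourier transforms of two nonzero compactly supported functions are nonzero real-analytic functions, whose product is not identically zero. So a rearranged point is not uniform in its cell. Two points of different cells then have a joint density that is not constant on the product of the cells, and their contribution to the mean is no longer exactly the uniform one. The exact zero for the norm $a$ concerns integrals of $H$ over $a$-balls and does not apply to these new terms.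

Subtracting the bad marginal directly, as $\chi(x)H(y-x)-\chi(x)(\chi*H)(y)$, makes both marginals zero. But the added term changes the law of $y-x$: its push-forward under $(x,y)\mapsto y-x$ is $-\tilde\chi*\chi*H$ with $\tilde\chi(x)=\chi(-x)$, which is not a truncated multiple of an angular function, and Lemma 7 does not apply to it.

So we need a correction that repairs the $y$-marginal and does not affect differences. A translation derivative does not affect differences: if $\Phi_i(x,y)$ is smooth with compact support, then in the coordinates $(x,w)$ with $y=x+w$ the operator $\partial_{x_i}+\partial_{y_i}$ is the partial derivative $\partial/\partial x_i$ at fixed $w$, and it integrates to $0$ in $x$. Try $\Phi_i=\chi(x)g_i(y)$. The $y$-marginal of $\sum_i(\partial_{x_i}+\partial_{y_i})\Phi_i$ is $\sum_i\partial_ig_i(y)$, so we want a compactly supported solution of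
$$\operatorname{div}g=\chi*H .$$
The $x$-marginal is $\sum_i\partial_i\chi(x)\int g_i$, so we also want $\int g_i=0$. Integration by parts gives $\int g_i=-\int y_i\operatorname{div}g(y)\,dy=-\int y_i(\chi*H)(y)\,dy=-\int w_iH(w)\,dw$, using $\int H=0$ and $\int\chi=1$. This is $0$ because $H$ is even.

## 5. A kernel with zero marginals and prescribed differences

We carry this out explicitly. Fix $\rho>0$ with $\rho B_a\subset(-\frac18,\frac18)^d$ and $\chi\in C_c^\infty((\frac38,\frac58)^d)$ with $\int\chi=1$.

**Proposition 8.** For each norm $b$ there are $\varepsilon_b>0$ and a measurable $\eta_b$ on $[0,1)^{2d}$ with $|\eta_b|\le1$ such that, with $H_b=\varepsilon_bY_b\mathbf 1_{\rho B_a}$: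

1. $\int\eta_b(x,y)\,dy=0$ for all $x$;
2. $\int\eta_b(x,y)\,dx=0$ for all $y$;
3. $\iint\eta_b(x,y)\psi(y-x)\,dx\,dy=\int H_b\psi$ for every bounded measurable $\psi$ on $\mathbb R^d$.

Consequently, for every norm $c$ and $t>0$,
$$\iint\eta_b(x,y)\mathbf 1\{|y-x|_c\le t\}\,dx\,dy=\int_{tB_c}H_b. \tag{2}$$
For $c=a$ this is $\varepsilon_b\min(t,\rho)^dJ(b,a)=0$ for every $t>0$. For general $c$ it is $\varepsilon_bt^dJ(b,c)$ whenever $tB_c\subset\rho B_a$.

*Proof.* Write $H=H_b$, with $\varepsilon_b$ to be chosen. $H$ is bounded and even, so $\int w_iH(w)\,dw=0$, and $\int H=\varepsilon_b\rho^dJ(b,a)=0$.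

**Step 1: solve $\operatorname{div}g=\chi*H$ with compact support.** Let
$$g_i(y)=-\int_0^1\!\!\int\chi(y-\tau w)\,w_iH(w)\,dw\,d\tau .$$
This is smooth. If $g_i(y)\ne0$, then $y=x+\tau w$ with $x\in\operatorname{supp}\chi$, $w\in\rho B_a$, $\tau\in[0,1]$; such $y$ form a compact subset of $(\frac14,\frac34)^d$. Integrating in $y$ first, $\int g_i=-\int w_iH=0$. Differentiating under the integral,
$$\sum_i\partial_ig_i(y)=\int\Big(\int_0^1\frac{d}{d\tau}\chi(y-\tau w)\,d\tau\Big)H(w)\,dw=\int\big(\chi(y-w)-\chi(y)\big)H(w)\,dw=(\chi*H)(y),$$
where the last equality uses $\int H=0$.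

**Step 2: define the kernel and check it.** Let
$$\begin{aligned}\eta_b(x,y)&=\chi(x)H(y-x)-\sum_i(\partial_{x_i}+\partial_{y_i})\big[\chi(x)g_i(y)\big]\\&=\chi(x)H(y-x)-\chi(x)(\chi*H)(y)-\sum_i\partial_i\chi(x)\,g_i(y).\end{aligned}$$
Each term is bounded and supported in $(\frac14,\frac34)^{2d}$, so integrals over $[0,1)^d$ are integrals over $\mathbb R^d$. The kernel is linear in $\varepsilon_b$, since $H$ and the $g_i$ are; choose $\varepsilon_b>0$ with $|\eta_b|\le1$.

Integrating in $y$ gives $0$ because $\int H=\int\chi*H=\int g_i=0$. Integrating in $x$ gives $(\chi*H)(y)-(\chi*H)(y)-0=0$, since $\int\chi=1$ and $\int\partial_i\chi=0$. For property 3, substitute $y=x+w$. The first term contributes $\int\chi\cdot\int H\psi=\int H\psi$. The correction is $\sum_i\frac{\partial}{\partial x_i}[\chi(x)g_i(x+w)]$, which for each $w$ integrates to $0$ in $x$; multiplying by $\psi(w)$ and integrating in $w$ gives $0$.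

Formula (2) is property 3 with $\psi=\mathbf 1_{tB_c}$. For $c=a$, $tB_a\cap\rho B_a=\min(t,\rho)B_a$, and Lemma 7(i),(ii) gives the value $0$. If $tB_c\subset\rho B_a$, Lemma 7(i) gives the last claim. $\square$

## 6. A random sequence with rearranged blocks

Most of the sequence will be independent and uniform. On sparse blocks of indices we rearrange cells with exactly two points, and the block sizes grow so fast that, at the end of a block, that block dominates all earlier ones.

Let
$$m_k=(k+1)!,\qquad K_k=m_k^d\ge4,\qquad D_k=\{K_k+1,\dots,2K_k\}\qquad(k\ge1).$$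
Since $K_{k+1}=(k+2)^dK_k>2K_k$, the blocks $D_k$ are disjoint. Let $(\beta_k)$ be a sequence in $\mathcal N_0$ in which every element of $\mathcal N_0$ occurs infinitely often. The level-$k$ cells are the $K_k$ cubes $Q=(j+[0,1)^d)/m_k$ with $j\in\{0,\dots,m_k-1\}^d$. Thus $D_k$ has as many indices as there are level-$k$ cells. Take the following mutually independent random variables:

- for $n\notin\bigcup_kD_k$: $X_n$ uniform in $[0,1)^d$;
- for $n\in D_k$: $c_n$ uniform among the level-$k$ cells, and $u_n$ uniform in $[0,1)^d$;
- for each $k$ and each level-$k$ cell $Q$: a pair $(\alpha_Q,\alpha_Q')\in[0,1)^{2d}$ with density $1+\eta_{\beta_k}$.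

The last function is a probability density, by $|\eta_{\beta_k}|\le1$ and $\iint\eta_{\beta_k}=0$. For $n\in D_k$ with $c_n=(j+[0,1)^d)/m_k=Q$ set
$$X_n=\frac{j+z_n}{m_k},$$
where $z_n=u_n$, except that if exactly two elements $n_1<n_2$ of $D_k$ have cell $Q$, then $z_{n_1}=\alpha_Q$ and $z_{n_2}=\alpha_Q'$.

Call each $D_k$, and each singleton $\{n\}$ with $n\notin\bigcup_kD_k$, a class. Points of different classes are independent, and more generally the families of points belonging to different classes are independent.

**Lemma 9.** Each $X_n$ is uniform in $[0,1)^d$. For $n<m$ in $D_k$, the pair $(X_n,X_m)$ has density $1+\zeta_k$, where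
$$\zeta_k(x,y)=q_k\,\eta_{\beta_k}(m_kx-j,\,m_ky-j)\quad\text{if }x,y\text{ lie in the same level-}k\text{ cell, with index }j,$$
$\zeta_k(x,y)=0$ otherwise, and $q_k=(1-1/K_k)^{K_k-2}$. In particular $|\zeta_k|\le1$, both marginals of $\zeta_k$ are zero, and $\iint|\zeta_k|\le1/K_k$.

*Proof.* Condition on all $c_l$, $l\in D_k$. The families of $z$'s in different cells use disjoint sets of inputs, so they are independent. Each $z_l$ is uniform: either it is $u_l$, or it is a component of a pair with density $1+\eta_{\beta_k}$, whose marginals are uniform by properties 1 and 2. Hence $X_l$ is uniform in the cell $c_l$, and, as $c_l$ is uniform, $X_l$ is uniform in $[0,1)^d$.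

Let $n<m$ in $D_k$. If $c_n\ne c_m$, then $z_n,z_m$ are independent and uniform. If $c_n=c_m$, then $(z_n,z_m)$ has density $1+\eta_{\beta_k}$ when no other $l\in D_k$ has this cell, and density $1$ otherwise. Given $c_n=c_m=Q$, the $K_k-2$ other indices all avoid $Q$ with probability $q_k$. So given $c_n=c_m$ the density of $(z_n,z_m)$ is $1+q_k\eta_{\beta_k}$. Each value of $(c_n,c_m)$ has probability $K_k^{-2}$, and the map from $(z_n,z_m)$ to $(X_n,X_m)$ multiplies densities by $m_k^{2d}=K_k^2$; this gives the density $1+\zeta_k$. The bound $|\zeta_k|\le1$ and the zero marginals follow from Proposition 8. Finally $\zeta_k$ vanishes off the union of the $K_k$ sets $Q\times Q$, of total measure $K_k\cdot K_k^{-2}=1/K_k$. $\square$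

For a norm $c$ let
$$F_N^c(r)=\#\{1\le n\ne m\le N:\|X_n-X_m\|_c\le r\}.$$
In the next two sections $c$ and $s>0$ are fixed, $r=sN^{-1/d}$, and $N$ is so large that $r<\omega_c/2$. Then
$$p:=v_cr^d=\frac{v_cs^d}{N}$$
is the measure of $\{y:\|y-x\|_c\le r\}$ for every $x$. Put $M_k=|D_k\cap[1,N]|\le K_k$.

## 7. Expected pair counts

**Step 1: reduce the mean to integrals of $H$ over balls.** Two indices of different classes give independent uniform points, and such a pair is counted with probability $p$. By Lemma 9, two indices of $D_k$ are counted with probability $p+e_k$ (the order of the indices does not matter, since $\|x-y\|_c=\|y-x\|_c$), where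
$$e_k=\iint\zeta_k(x,y)\mathbf 1\{\|x-y\|_c\le r\}\,dx\,dy,\qquad |e_k|\le\frac1{K_k}.$$
Therefore
$$\mathbb EF_N^c(r)=N(N-1)p+\sum_kM_k(M_k-1)e_k. \tag{3}$$
There is $k_c$, depending only on $c$, such that for $k\ge k_c$ the level-$k$ cells have $c$-diameter less than $\omega_c/2$. For $x,y$ in one such cell and $0\ne l\in\mathbb Z^d$ we have $|x-y+l|_c\ge\omega_c-|x-y|_c>|x-y|_c$, so $\|x-y\|_c=|x-y|_c$. Each of the $K_k$ cells contributes, after rescaling by $m_k$ in both variables, $K_k^{-2}q_k\iint\eta_{\beta_k}(u,v)\mathbf 1\{|u-v|_c\le rm_k\}$. With (2),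
$$e_k=\frac{q_k}{K_k}\int_{rm_kB_c}H_{\beta_k}\qquad(k\ge k_c). \tag{4}$$

**Step 2: for the norm $a$ the mean is unperturbed.** If $c=a$, then $e_k=0$ for all $k\ge k_a$, whatever $r$ is, by Proposition 8. Hence $|\mathbb EF_N^a(r)-N(N-1)p|\le\sum_{k<k_a}K_k^2|e_k|\le\sum_{k<k_a}K_k=O(1)$, and
$$\frac1N\mathbb EF_N^a(sN^{-1/d})\longrightarrow v_as^d\qquad(N\to\infty). \tag{5}$$

**Step 3: for other norms the perturbation is visible at the ends of blocks.** Fix $b'\in\mathcal N_0$, let $k\to\infty$ along the infinite set $\{k:\beta_k=b'\}$, and let $N=2K_k$. Then $M_k=K_k$, $M_l=0$ for $l>k$, and $rm_k=s(2K_k)^{-1/d}m_k=2^{-1/d}s$. Since $K_{l+1}\ge2K_l$, the earlier blocks contribute at most $\sum_{l<k}M_l^2|e_l|\le\sum_{l<k}K_l\le2K_{k-1}=2K_k/(k+1)^d=o(K_k)$. The block $D_k$ contributes, by (4), after division by $N$,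
$$\frac{K_k(K_k-1)}{2K_k}\cdot\frac{q_k}{K_k}\int_{2^{-1/d}sB_c}H_{b'}\longrightarrow\frac1{2e}\int_{2^{-1/d}sB_c}H_{b'},$$
because $q_k\to1/e$. Substituting $2^{-1/d}w$ for the variable (Jacobian $\frac12$), we obtain
$$\frac1N\mathbb EF_N^c(sN^{-1/d})\longrightarrow\lambda(sB_c),\qquad d\lambda(w)=\Big(1+\frac1{4e}H_{b'}(2^{-1/d}w)\Big)dw. \tag{6}$$
Here $\lambda=\lambda_{b'}$ is a (possibly signed) measure with bounded density.

## 8. A linear bound for the variance

**Proposition 10.** There is $C=C(c,s,d)$ such that $\operatorname{Var}F_N^c(sN^{-1/d})\le CN$ for all large $N$.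

In Proposition 6 the indicators were uncorrelated. Now they are not, for two reasons: points of one block are weakly dependent, and a block's own count involves the rule "exactly two". We separate these. Write
$$F_N^c(r)=G+\sum_kT_k,$$
where $G$ counts the ordered pairs from different classes and $T_k$ counts the ordered pairs in $D_k\cap[1,N]$. The $T_k$ are independent, so $\operatorname{Var}F_N^c(r)\le2\operatorname{Var}G+2\sum_k\operatorname{Var}T_k$.

**Step 1: pairs from different classes.** This step shows $\operatorname{Var}G=O(N)$ by computing covariances; the zero marginals do the work. Write $x\sim y$ for $\|x-y\|_c\le r$. Then $G=2\sum\mathbf 1_{\{n,m\}}$ over unordered pairs of indices $\le N$ in different classes, with $\mathbf 1_{\{n,m\}}=\mathbf 1\{X_n\sim X_m\}$ of mean $p$. So $\operatorname{Var}G$ is $4$ times the sum of the covariances over all ordered choices of two such pairs $\{n,m\}$, $\{n',m'\}$.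

*Equal pairs.* The covariance is at most $p$, and there are at most $N^2$ of these.

*Exactly one common index, say $n=n'$.* The classes of $m$ and $m'$ differ from that of $n$, so $X_n$ is uniform and independent of $(X_m,X_{m'})$. The joint density of $(X_m,X_{m'})$ is $1$ or $1+\zeta_k$ (up to order), hence at most $2$. So the probability that both indicators are $1$ is at most $2p^2$, and so is the covariance. There are at most $N^3$ of these.

*Disjoint pairs, where some index has a class different from the classes of the other three.* Its point is uniform given the other three points, so given those points its indicator has conditional expectation $p$. The covariance is $0$.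

*The remaining disjoint pairs.* Each of the four indices shares its class with another one. Since $n$ does not share with $m$, after relabelling $n'\leftrightarrow m'$ if needed it shares with $n'$. Then $m$ shares neither with $n$ nor with $n'$, so it shares with $m'$. Thus $n,n'\in D_k$ and $m,m'\in D_l$ with $k\ne l$. Up to the order of arguments in $\zeta_k$ and $\zeta_l$, the covariance is
$$\int\big[(1+\zeta_k(x,x'))(1+\zeta_l(y,y'))-1\big]\mathbf 1\{x\sim y\}\mathbf 1\{x'\sim y'\}=\int\zeta_k(x,x')\zeta_l(y,y')\mathbf 1\{x\sim y\}\mathbf 1\{x'\sim y'\}.$$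
Indeed the term with $\zeta_k$ alone is, on integrating over $y$ and $y'$, equal to $p^2\iint\zeta_k=0$, and likewise for $\zeta_l$. Using $|\zeta_l|\le1$ and integrating over $y,y'$, the right side is at most $p^2\iint|\zeta_k|\le p^2/K_k$ in absolute value. For given $\{k,l\}$ there are at most $M_k^2M_l^2$ such choices of two pairs, contributing at most $p^2M_k^2M_l^2/K_k\le p^2M_kM_l^2$. Summing over $\{k,l\}$ gives at most $p^2\big(\sum_kM_k\big)\big(\sum_lM_l\big)^2\le p^2N^3$.

Altogether
$$\operatorname{Var}G\le4\big(N^2p+2N^3p^2+N^3p^2\big)=4\big(v_cs^d+3v_c^2s^{2d}\big)N .$$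

**Step 2: the inequality used for one block.** Inside a block, moving one point can switch the rule "exactly two" on or off in two cells. This is a local change, and the Efron–Stein inequality (Efron–Stein 1981; Steele 1986) turns local changes into a variance bound: if $T$ is a bounded function of independent inputs $Z_1,\dots,Z_M$, and $T^{(i)}$ is $T$ with $Z_i$ replaced by an independent copy, then
$$\operatorname{Var}T\le\frac12\sum_{i=1}^M\mathbb E\big(T-T^{(i)}\big)^2. \tag{7}$$
For completeness, here is the proof. Let $\mathcal F_i=\sigma(Z_1,\dots,Z_i)$ and let $\mathbb E_iT$ be the average of $T$ over $Z_i$ alone. The differences $\Delta_i=\mathbb E[T|\mathcal F_i]-\mathbb E[T|\mathcal F_{i-1}]$ are orthogonal with sum $T-\mathbb ET$, so $\operatorname{Var}T=\sum_i\mathbb E\Delta_i^2$. Since $\mathbb E_iT$ does not depend on $Z_i$, we have $\mathbb E[\mathbb E_iT|\mathcal F_i]=\mathbb E[\mathbb E_iT|\mathcal F_{i-1}]=\mathbb E[T|\mathcal F_{i-1}]$, so $\Delta_i=\mathbb E[T-\mathbb E_iT|\mathcal F_i]$ and $\mathbb E\Delta_i^2\le\mathbb E(T-\mathbb E_iT)^2$. Given the other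 inputs, $T$ and $T^{(i)}$ are independent with the same law, so the last expectation is $\frac12\mathbb E(T-T^{(i)})^2$.

**Step 3: how many pairs one input can affect.** If $K_k\ge N$, then $T_k=0$; so let $K_k<N$, which gives $r=sN^{-1/d}\le s/m_k$. Let $U(Q)$ be the set of level-$k$ cells $Q'$ containing a point at $\|\cdot\|_c$-distance $\le s/m_k$ from some point of $Q$; note $Q\in U(Q)$. Let $\kappa$ be such that $|\cdot|_\infty\le\kappa|\cdot|_c$. If $Q'\in U(Q)$, with indices $j',j$, then for suitable points $(j+u)/m_k\in Q$, $(j'+v)/m_k\in Q'$ and some $l\in\mathbb Z^d$ we have $|j'+v-j-u-m_kl|_\infty\le\kappa s$, so $|j'-j-m_kl|_\infty\le\kappa s+1$. The integer vector $j'-j-m_kl$ determines $j'$ modulo $m_k$, hence $j'$. So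
$$|U(Q)|\le A:=(2\kappa s+3)^d .$$
Let $S(Q)=\#\{l\in D_k:c_l\in U(Q)\}$. If a pair counted by $T_k$ has a member with cell $Q$, then both members have cells in $U(Q)$. So at most $S(Q)^2$ ordered pairs counted by $T_k$ involve a point with cell $Q$.

The independent inputs of $T_k$ are $(c_n,u_n)$ for $n\in D_k$ and $(\alpha_Q,\alpha_Q')$ for the level-$k$ cells $Q$; there are $K_k$ of each kind.

Replacing $(\alpha_Q,\alpha_Q')$ changes only positions, within $Q$, of points with cell $Q$. Before and after, at most $S(Q)^2$ counted pairs involve such points, and $S(Q)$ is unchanged. So $|T_k-T_k^{(i)}|\le S(Q)^2$.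

Replacing $(c_n,u_n)$ by $(c_n',u_n')$ changes only the positions of $n$ and of points with cell $c_n$ or $c_n'$; in these two cells the number of occupants may pass through the value two. Let $S^-(Q)=\#\{l\in D_k\setminus\{n\}:c_l\in U(Q)\}$, which does not change. Before and after the replacement, every counted pair whose members may have moved involves a point with cell $c_n$ or $c_n'$ (the index $n$ itself has cell $c_n$ before and $c_n'$ after), and $S\le S^-+1$. So the affected counted pairs number at most $(S^-(c_n)+1)^2+(S^-(c_n')+1)^2$ both before and after, and $|T_k-T_k^{(i)}|$ is bounded by this quantity.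

**Step 4: sum up.** The variable $S(Q)$ is binomial with mean $|U(Q)|\le A$. Given $c_n,c_n'$, the variables $S^-(c_n)$ and $S^-(c_n')$ are binomial with mean at most $A$, since the other $c_l$ are independent of $c_n,c_n'$. The $j$-th factorial moment of a binomial variable with $M$ trials of success probability $\pi$ is $M(M-1)\cdots(M-j+1)\pi^j\le(M\pi)^j$, here at most $A^j$. From $x^4=x(x-1)(x-2)(x-3)+6x(x-1)(x-2)+7x(x-1)+x$ and $(x+1)^4\le8(x^4+1)$, the expectations of $S(Q)^4$ and of $(S^-(\cdot)+1)^4$ are at most $C_A:=8(A^4+6A^3+7A^2+A+1)$. Since $(X^2+Y^2)^2\le2X^4+2Y^4$, (7) gives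
$$\operatorname{Var}T_k\le\frac12\big(K_k\,C_A+K_k\cdot4C_A\big)\le3C_AK_k .$$
As $K_{k+1}\ge2K_k$, we have $\sum_{K_k<N}K_k\le2N$, so $\sum_k\operatorname{Var}T_k\le6C_AN$. Together with Step 1 this proves Proposition 10. $\square$

## 9. From the random sequence to Theorem 2

**Step 1: fix one good realization.** Let $c$ range over the countable set $\mathcal N_0\cup\{a\}$ and $s$ over the positive rationals. Chebyshev's inequality and Proposition 10 give, for all large $N$,
$$\mathbb P\big(|F_N^c(sN^{-1/d})-\mathbb EF_N^c(sN^{-1/d})|>\varepsilon N\big)\le\frac{C}{\varepsilon^2N},$$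
which is summable along $N=j^2$ and along $N=2K_k$. By Borel–Cantelli (with $\varepsilon=1/i$, $i\ge1$), almost surely, for all these $c$ and $s$,
$$\frac1N\big(F_N^c(sN^{-1/d})-\mathbb EF_N^c(sN^{-1/d})\big)\to0\quad\text{along }N=j^2\text{ and along }N=2K_k. \tag{8}$$
Fix a realization $y_n=X_n\in[0,1)^d$ for which (8) holds. Then $R_2^c(s,(y_n),N)=\frac1NF_N^c(sN^{-1/d})$.

**Step 2: PPC with respect to $a$.** By (5) and (8), $R_2^a(s,(y_n),j^2)\to v_as^d$ for every rational $s>0$. Lemma 5 gives PPC with respect to $|\cdot|_a$.

**Step 3: no PPC with respect to any $b$ not proportional to $a$.** Here we transfer (6) from the countable family to $b$. By Lemma 7(iv) choose $b'\in\mathcal N_0$ with $J(b',b)\ne0$. Let $N=2K_k$ and let $k\to\infty$ along the infinite set $\{k:\beta_k=b'\}$. By (6) and (8), along this subsequence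
$$R_2^c(s,(y_n),N)\to\lambda(sB_c)\quad\text{for all }c\in\mathcal N_0\text{ and all rational }s>0 .$$
Fix a real $s>0$ with $2^{-1/d}sB_b\subset\rho B_a$. For $\delta\in(0,1)$ take $c\in\mathcal N_0$ satisfying (1), and rational $s_-\in[s(1+\delta)^{-2},s(1+\delta)^{-1}]$, $s_+\in[s(1+\delta),s(1+\delta)^2]$. By Lemma 4(ii),
$$R_2^c(s_-,(y_n),N)\le R_2^b(s,(y_n),N)\le R_2^c(s_+,(y_n),N),$$
so all limit points of the middle term along the subsequence lie in $[\lambda(s_-B_c),\lambda(s_+B_c)]$. By Lemma 4(ii) again, both $s_\pm B_c$ lie between $(1+\delta)^{-3}sB_b$ and $(1+\delta)^3sB_b$, and so does $sB_b$. Hence $s_\pm B_c$ and $sB_b$ differ by a set of volume at most $v_bs^d\big((1+\delta)^{3d}-(1+\delta)^{-3d}\big)$. As $\lambda$ has bounded density,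
$$|\lambda(s_\pm B_c)-\lambda(sB_b)|=O\big((1+\delta)^{3d}-(1+\delta)^{-3d}\big),$$
with a constant that does not depend on $\delta$ or $c$. Let $\delta\to0$: along the subsequence, $R_2^b(s,(y_n),2K_k)\to\lambda(sB_b)$. By the definition of $\lambda$ and the choice of $s$, (2) evaluates the limit:
$$\lambda(sB_b)=v_bs^d+\frac1{2e}\int_{2^{-1/d}sB_b}H_{b'}=v_bs^d+\frac1{2e}\,\varepsilon_{b'}\,\frac{s^d}{2}\,J(b',b)=s^d\Big(v_b+\frac{\varepsilon_{b'}}{4e}J(b',b)\Big)\ne v_bs^d .$$
Since $v_bs^d=\mathrm{vol}\{x:|x|_b\le s\}$, the sequence $(y_n)$ does not have PPC with respect to $|\cdot|_b$. The realization was fixed before $b$ was chosen, so this one sequence works for all $b$ not proportional to $a$, and Theorem 2 is proved. $\blacksquare$
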